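# Competing urns on a cycle: a single surviving type at arbitrary rates

## 1. Two types with equal rates

**Definition (competing urn scheme).** Let $G=(V,E)$ be a finite connected graph and $K\ge 2$. Each vertex holds an urn, which at any time is empty or contains a finite positive number of balls, all of one type $j\in\{1,\dots,K\}$. Each ball carries its own independent Poisson clock. When the clock of a ball of type $j$ at $v$ tics, one new ball of type $j$ is placed into the urn at each neighbor $u$ of $v$. If the urn at $u$ is empty or has type $j$, the new ball is added. If it has another type, the new ball and one ball of that urn annihilate. A configuration is nonzero if it contains a ball. A type survives if balls of that type are present at all times $t\ge 0$, and the scheme has a single surviving type if exactly one type survives.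

The graph today is the cycle $C_n$ with $n\ge3$. A ball of type $j$ at vertex $v$ has a clock of rate $\lambda_{j,v}>0$; put $\underline\lambda=\min\lambda_{j,v}$ and $\Lambda=\max\lambda_{j,v}$, and let $|X|$ be the number of balls of a configuration $X$.

A first example is the triangle with one ball of type 1 at vertex 1, one ball of type 2 at vertex 2, and vertex 3 empty. If the first ball tics, its offspring annihilates the ball at vertex 2 and type 2 is gone; if the second ball tics, type 1 is gone. So the first tic decides.

Three facts hold always. The ticking ball is not removed by its own tic, so a nonzero configuration never becomes empty. A type once absent stays absent. Finally, a tic adds at most two balls and the total tic rate is at most $\Lambda|X|$. Let $T_B$ be the first time with $|X_t|\ge B$. Before $T_B$ all rates are bounded, and Gronwall's inequality gives $E|X_{t\wedge T_B}|\le|X_0|e^{2\Lambda t}$. Hence $P(T_B\le t)\le|X_0|e^{2\Lambda t}/B\to0$, so there is no explosion, and by Fatou's lemma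
$$E|X_t|\le|X_0|e^{2\Lambda t}.\tag{1.1}$$

Here is the easy case.

**Proposition 1.** Let $n\ge3$, $K=2$, and let all clocks tick at the same rate. From every nonzero initial configuration on $C_n$, almost surely the scheme has a single surviving type.

By rescaling time we may take the common rate to be $1$. If only one type is present there is nothing to prove.

**Step 1: make the process linear.** Let $X_v$ be the number of balls at $v$, with a plus sign for type 1 and a minus sign for type 2. Annihilation is then subtraction: a tic at $u$, which occurs at rate $|X_u|$, changes $X$ into $X+\mathrm{sgn}(X_u)Ae_u$, where $A$ is the adjacency matrix of the cycle and $e_u$ the unit vector. The drift of $X$ is $\sum_u|X_u|\,\mathrm{sgn}(X_u)Ae_u=AX$.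

**Step 2: show that $e^{-2t}X_t$ converges to a constant vector.** Let $\varphi$ be a unit eigenvector of $A$ with eigenvalue $\theta\in[-2,2]$. By Step 1, $U_t=e^{-\theta t}\varphi\cdot X_t$ is a local martingale. A tic at $u$ changes $\varphi\cdot X$ by $\pm\varphi\cdot Ae_u=\pm\theta\varphi_u$, whose square is at most $4$. Stopping at $T_B$, using (1.1) with $\Lambda=1$ and letting $B\to\infty$, we see that $U$ is a martingale with
$$E\,U_t^2\le|X_0|^2+4|X_0|\int_0^te^{(2-2\theta)s}ds .$$
For $\theta=2$, which is a simple eigenvalue with the constant eigenvector, this is bounded in $t$, so $W=\lim e^{-2t}\sum_vX_v(t)$ exists almost surely. For $\theta<2$ and an integer $k\ge0$, Doob's inequality gives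
$$E\sup_{k\le t\le k+1}\big(e^{-2t}\varphi\cdot X_t\big)^2\le e^{2(\theta-2)k}\,E\sup_{t\le k+1}U_t^2\le4e^{2(\theta-2)k}\Big(|X_0|^2+4|X_0|(k+1)\big(1+e^{(2-2\theta)(k+1)}\big)\Big).$$
Since $2(\theta-2)k+(2-2\theta)(k+1)=-2k+2-2\theta\le-2k+6$, the right side is at most a constant times $(k+1)(e^{2(\theta-2)k}+e^{-2k})$, which is summable. So $e^{-2t}\varphi\cdot X_t\to0$ almost surely. Using an orthonormal eigenbasis, $e^{-2t}X_t\to\frac Wn(1,\dots,1)$. If $W\ne0$, then eventually all urns have the sign of $W$ and only one type is present. So the event $D$ that both types survive is contained, up to a null set, in $\{W=0\}$.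

**Step 3: if coexistence is possible, find two neighboring states from which it is likely.** Let $p(X)=P_X(D)$ and suppose $p>0$ somewhere. By the Markov property $P(D|\mathcal F_t)=p(X_t)$, and by Lévy's 0–1 law $p(X_t)\to1$ almost surely on $D$. So $\sup p=1$. Take $X_0$ with $N_0=|X_0|$ balls, let $u$ be a site with $|X_{0,u}|$ maximal, and let $X_0'$ be the configuration after one tic at $u$. During time $h=1/N_0$ there is exactly one tic at $u$ and none elsewhere with probability at least $c_0=\frac1n e^{-1}\cdot e^{-3}$. Indeed, the rate $r$ at $u$ is constant as long as only $u$ tics, with $rh\in[\frac1n,1]$ and hence $rh\,e^{-rh}\ge\frac1ne^{-1}$, and the other sites have total rate at most $N_0+2\le3N_0$. Hence $1-p(X_0)=E[1-p(X_h)]\ge c_0(1-p(X_0'))$. Choosing $1-p(X_0)<c_0/2$ we get $p(X_0)>\frac12$ and $p(X'_0)>\frac12$.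

**Step 4: couple the two copies and watch the difference.** Put $Z=X'-X$, so $Z_0=s(e_{u-1}+e_{u+1})$ with $s=\mathrm{sgn}(X_{0,u})$. At a site $v$ where $X_v,X_v'$ have the same sign, let $\min(|X_v|,|X'_v|)$ pairs of balls tic simultaneously and the other balls independently; at other sites let all balls tic independently. A simultaneous tic does not change $Z$. An excess ball, or a ball at a site where the signs differ or one urn is empty, changes $Z$ by $\mathrm{sgn}(Z_v)Ae_v$, and such balls number exactly $|Z_v|$. So $Z$ is an urn scheme of its own: it keeps the sign $s$, and $\frac12|Z|$ starts at $1$ and jumps by $+1$ at rate $2\cdot\frac12|Z|$. This is a Yule process, and it is classical that $e^{-2t}\cdot\frac12|Z_t|$ converges almost surely to an exponential variable, which is positive. So $W'-W\neq0$ almost surely, where $W'$ is the limit for $X'$. But $P(W=0)\ge p(X_0)>\frac12$ and $P(W'=0)\ge p(X_0')>\frac12$, so $W=W'=0$ with positive probability. This contradiction proves Proposition 1. $\square$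

## 2. Arbitrary rates and more types

The problem comes from Daniel Ahlberg and Carolina Fransson, "Multi-colour competition with reinforcement", arXiv:2206.00400 (2022). Known results: for $K=2$ with equal rates every finite connected graph almost surely has a single surviving type; for $K\ge3$ there are finite connected graphs on which several types coexist with positive probability; on the path and on the cycle, for every $K\ge3$ with equal rates, there is almost surely a single surviving type. The conjecture is that on the cycle $C_n$, $n\ge3$, the last statement holds for $K\ge3$ and arbitrary rates $\lambda_1,\dots,\lambda_K>0$, from any nonzero initial configuration. It is true, in the following slightly stronger form.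

**Theorem.** Let $n\ge 3$, $K\ge 2$, and let each ball of type $j$ at vertex $v$ of $C_n$ have a clock of rate $\lambda_{j,v}>0$ (arbitrary). From every nonzero initial configuration, almost surely the competing urn scheme on $C_n$ has a single surviving type. Moreover every type present initially is the survivor with positive probability.

The conjecture is the case $\lambda_{j,v}=\lambda_j$. The proof uses none of the quoted results, nor Proposition 1.

Where does the proof of Proposition 1 stop? Take $K=2$ and rates $\lambda_1\ne\lambda_2$. The signed configuration now has drift $AY$, where $Y_v=\lambda_1X_v$ if $X_v>0$ and $Y_v=\lambda_2X_v$ if $X_v<0$. Step 2 needs a vector $\varphi$ and a number $\theta$ with $\varphi\cdot AY=\theta\,\varphi\cdot X$ for all $X$. Testing $X=e_v$ and $X=-e_v$ gives $\lambda_1(A\varphi)_v=\theta\varphi_v=\lambda_2(A\varphi)_v$, so $A\varphi=0$ and $\theta\varphi=0$. For $\varphi\ne0$ only $\theta=0$ remains, and the growing martingales, with them $W$, are gone. We may freeze the types and use eigenvectors of $AD$ with $D$ the diagonal matrix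 of current rates, but $D$ changes whenever an urn changes type.

For $K\ge3$ there are two more obstacles. With three types in cyclic order $1,2,3$ no assignment of signs to types turns every annihilation into a subtraction. And the difference of two copies need no longer drive itself, because two urns may carry the same sign but different types (an example is in Section 9).

What will survive is the plan of Steps 3 and 4: go to a state where coexistence is almost certain, change it by a bounded number of balls, and show that the difference grows strictly faster than the configuration. Each ingredient needs a replacement. Signs will live on the universal cover $\mathbb Z$ of the cycle. The eigenvector will be replaced by a Rayleigh quotient that increases along fluid limits, so that coexisting states must be close to profiles that grow without changing shape. The faster growth of the difference will come from its having fewer sign changes.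

## 3. The word around the cycle and its signed lift

**Definition (type changes).** Read the types of the nonempty urns around the cycle. Let $c$ be the number of cyclically consecutive pairs of distinct letters of this cyclic word.

So $c=0$ exactly when one type is present, and $c\ne1$. On $C_5$ with urns (2 balls of type 1), (1 ball of type 1), empty, (3 balls of type 2), (1 ball of type 3), the word is $1,1,2,3$ and $c=3$.

One case can be done by hand, for any rates. If $c=n$, all urns are nonempty and neighbors always differ in type, so every tic removes two balls. This cannot go on for more than $|X|/2$ tics, and tics occur at rate at least $\underline\lambda$ since there is always a ball; so $c$ leaves the value $n$ in finite time. In particular, three types in the three urns of a triangle do not last.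

**The space $\mathbb E$.** Fix $m\ge2$ and put $\varepsilon_*=(-1)^m$. Let $\mathbb E\cong\mathbb R^n$ be the space of $x:\mathbb Z\to\mathbb R$ with $x_{v+n}=\varepsilon_*x_v$. Put
$$|x|=\sum_{v=1}^n|x_v|,\qquad x\cdot y=\sum_{v=1}^nx_vy_v,\qquad|x|_2=(x\cdot x)^{1/2},\qquad(Ax)_v=x_{v-1}+x_{v+1}.$$
Any window of length $n$ gives the same sums, so $A$ is symmetric, $|Ax|\le2|x|$ and $|Ax|_2\le2|x|_2$. Let $e_u\in\mathbb E$ have $(e_u)_{u+kn}=\varepsilon_*^k$ for $k\in\mathbb Z$, and zeros elsewhere. Then $Ae_u=e_{u-1}+e_{u+1}$. As $n\ge3$, the sites $u-1,u,u+1$ are distinct mod $n$, so $|Ae_u|_2^2=2$.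

**Definition (sign changes).** For $x\in\mathbb E\setminus\{0\}$ let $S(x)$ be the number of sign changes, zeros discarded, in $x_w,\dots,x_{w+n}$, where $x_w\ne0$.

This does not depend on $w$, because the set of pairs of consecutive nonzero sites with opposite signs is $n$-periodic. Comparing the signs of $x_w$ and $x_{w+n}$ gives $(-1)^{S(x)}=\varepsilon_*$. Deleting entries of a finite sequence does not increase its number of sign changes. If $x^j\to x\ne0$, then for large $j$ the entries of $x^j$ at nonzero sites of $x$ have the signs of $x$, and deleting the others gives $S(x)\le S(x^j)$. So $S$ is lower semicontinuous in this sense.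

*If $x_u\ne0$ and $x'=x+a\,\mathrm{sgn}(x_u)e_{u\pm1}$ (one choice of sign) with $a>0$, then*
$$x_u'=x_u\ne0\quad\text{and}\quad S(x')\le S(x).\tag{3.1}$$
For $u+1$ use the window $u,\dots,u+n$, in which only the site $u+1$ is congruent to $u+1$. Insert $x'_{u+1}=\frac a{|x_u|}x_u+x_{u+1}$ between $x_u$ and $x_{u+1}$. It is a combination of these two numbers with positive coefficients, so no sign change is created. Now delete $x_{u+1}$. For $u-1$ use the window $u-n,\dots,u$ in the same way.

**Definition (lift, segments).** A configuration with $c=m$ has a lift $X\in\mathbb E$: $|X_v|$ is the number of balls at $v$ (mod $n$), and consecutive nonempty sites of $\mathbb Z$ have the same sign if and only if they have the same type. Maximal runs of nonempty sites of equal sign, empty sites being skipped, are called segments.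

The lift is unique up to a global sign. It lies in $\mathbb E$ because there are $m$ sign flips per period. So $S(X)=m$, and there are $m$ segments per period. In the example above $m=3$ and
$$X=(2,1,0,-3,1\mid-2,-1,0,3,-1\mid\dots),\qquad\text{segments }\{1,2\},\{4\},\{5\},\dots$$
The sites $1$ and $6$ are the same urn with opposite signs: this is how the odd word $1,2,3$ gets consistent signs. Put $Y_v=\lambda_{\text{type}(v),v}X_v$, and $Y_v=0$ if the urn is empty.

**Lemma 1.** $c$ never increases. If $c=m$ before and after a tic at $u$ (tics at $u$ occur at rate $|Y_u|$), the lift changes by $X\mapsto X+\mathrm{sgn}(X_u)Ae_u$. The type of an urn changes only via emptiness.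

*Proof.* The two placements concern different urns; perform them one after the other. Let $a$ be the type at $u$ and place a ball of type $a$ at $u+1$. If $u+1$ is empty, a letter $a$ is inserted next to the letter $a$ of $u$. If $u+1$ has type $a$, or has at least two balls of another type, the word is unchanged. In these cases $c$ is unchanged, and the new lift is $X+\mathrm{sgn}(X_u)e_{u+1}$, since adjacent nonempty urns of different type have opposite signs. If $u+1$ has exactly one ball, of type $b\ne a$, the letter $b$ is deleted. Let $d$ be the next letter in the cyclic word (it is the letter of $u$ itself if there are only two letters). The number of changes goes locally from $1+1_{b\ne d}$ to $1_{a\ne d}$. So it does not increase, and it is unchanged only if $d=b$. In that case $X_{u+1}=-\mathrm{sgn}(X_u)$ becomes $0$, and the next nonempty site, of type $b$, still has the sign opposite to that of $u$, so the sign rule persists. The placement at $u-1$ is symmetric. Since neither placement increases $c$, if $c=m$ after the tic then $c=m$ also in between, and both updates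 apply. An urn changes by one ball at a tic, so it can change its type only by being empty in between. $\square$

In the example, a tic at site 2 gives $(3,1,1,-3,1)$. A tic at site 4 puts a ball of type 2 into urn 3 and deletes the ball of type 3; the word becomes $1,1,2,2$ and $c$ drops to $2$.

**Reduction.** Let $\tau$ be the first time at which $c<m$. It suffices to prove: *for each $m\ge2$ and each configuration $\xi$ with $c(\xi)=m$, $P_\xi(\tau<\infty)=1$.* Then by the strong Markov property $c$ reaches $0$ almost surely. From then on exactly one type is present, and it was present at all earlier times since absent types stay absent.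

**Lemma 2.** From any configuration containing a ball of type $a$, with positive probability a configuration with all urns nonempty of type $a$ is reached in finite time. In particular $p(\xi):=P_\xi(\tau=\infty)<1$ for every $\xi$ with $c(\xi)=m\ge2$.

*Proof.* Let an urn $u$ of type $a$ tic until $u\pm1$ have type $a$. Then let $u+1$ tic until $u+2$ has type $a$, and so on around the cycle. All placements are of type $a$, so no ball of type $a$ is lost. Finitely many prescribed tics have positive probability. At the end $c=0$. $\square$

Lemma 2 also proves the last sentence of the Theorem. From now on $m\ge2$ is fixed; put $p=0$ on configurations with $c<m$.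

## 4. Drift, noise, and paths with small noise

**Step 1: separate drift and noise.** Start with $c=m$, let $N_u$ count the tics at $u$, and put
$$M(t)=\sum_{u=1}^n\int_0^{t\wedge\tau}\mathrm{sgn}(X_u(s-))\,Ae_u\,\big(dN_u(s)-|Y_u(s)|ds\big).$$
Since $\sum_{u=1}^nY_uAe_u=AY$, Lemma 1 gives
$$X(t)=X(0)+\int_0^tAY\,ds+M(t)\qquad(t<\tau).\tag{4.1}$$

**Step 2: bound the noise.** Stopped at $T_B$, $M$ is a square-integrable martingale, because the rates are bounded there. Each tic has $|Ae_u|_2^2=2$, so for $t\ge k$
$$E\big[|M(t\wedge T_B)-M(k\wedge T_B)|_2^2\,\big|\,\mathcal F_k\big]=E\Big[\int_{k\wedge\tau\wedge T_B}^{t\wedge\tau\wedge T_B}2|Y|ds\,\Big|\,\mathcal F_k\Big]\le2\Lambda\int_k^t|X_k|e^{2\Lambda(s-k)}ds$$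
by (1.1) and the Markov property. The right side does not depend on $B$. Hence $M$ is a martingale. For $t=k+2$ the right side is at most $4\Lambda e^{4\Lambda}|X_k|$. Use Doob's $L^2$ inequality (factor $4$), the bound $|\cdot|\le\sqrt n|\cdot|_2$, and let $B\to\infty$ with Fatou. For integers $k\ge0$,
$$E\Big[\sup_{k\le t\le k+2}|M(t)-M(k)|^2\,\Big|\,\mathcal F_k\Big]\le C|X_k|\ \text{ on }\{k<\tau\},\qquad C=16n\Lambda e^{4\Lambda}.\tag{4.2}$$
The mean square noise over a window is linear in $|X_k|$, so relative to $|X_k|$ the noise is small when $|X_k|$ is large.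

**Definition (admissible path, $\eta$-path).** An admissible path on $[0,2]$ is a trajectory with finitely many jumps, all as in Lemma 1, with $c=m$ throughout. Its noise is $M(t)=X(t)-X(0)-\int_0^tAY\,ds$. It is an $\eta$-path if $|M|\le\eta|X(0)|$ on $[0,2]$ and $|X(0)|\ge1/\eta$.

These are deterministic objects; the lift follows Lemma 1 along the path. For instance, a path without any jump has $M(t)=-tAY(0)$, so with $|AY(0)|>0$ it is an $\eta$-path only if $2|AY(0)|\le\eta|X(0)|$.

**Step 3: control the size of an $\eta$-path.** For $\eta\le e^{-4\Lambda}/4$,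
$$\tfrac12e^{-4\Lambda}|X(0)|\le|X(t)|\le2e^{4\Lambda}|X(0)|,\qquad t\in[0,2].\tag{4.3}$$
Indeed $|AY|\le2\Lambda|X|$. So $|X(t)|\le(1+\eta)|X(0)|+2\Lambda\int_0^t|X|$ and Gronwall's inequality gives the upper bound. For $s\le t$ we have $|X(s)|\le|X(t)|+2\Lambda\int_s^t|X|+2\eta|X(0)|$. Backward Gronwall gives $|X(0)|\le e^{4\Lambda}(|X(t)|+2\eta|X(0)|)\le e^{4\Lambda}|X(t)|+\frac12|X(0)|$, which is the lower bound.

## 5. A Rayleigh quotient that increases along fluid limits

If the types were frozen, with $Y=DX$, the drift equation would be $x'=ADx$. The matrix $AD$ is symmetric for the inner product $a\cdot Db$, and a linear flow with a symmetric matrix increases its Rayleigh quotient. The point of this section is that this survives changes of type, because an urn changes its type only when it is empty.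

For a configuration with $c=m$ put
$$Q=\tfrac12Y\cdot AY,\qquad\Phi=\tfrac12X\cdot Y>0,\qquad R=Q/\Phi .$$
Since $|Q|\le Y\cdot Y\le\Lambda X\cdot Y=2\Lambda\Phi$, we have $|R|\le2\Lambda$. Also $\Phi\ge\frac{\underline\lambda}{2n}|X|^2$ by Cauchy–Schwarz.

**Definition ($m$-profile, eigenprofile).** An $m$-profile is a pair $(x,y)\in\mathbb E^2$, $x\ne0$, with $x=\lim a_jX^j$, $y=\lim a_jY^j$ for some configurations with $c=m$ (with lifts $X^j$) and some $a_j>0$. $Q,\Phi,R$ are defined for profiles by the same formulas. A profile is an eigenprofile of value $\rho$ if $Ay=\rho x$.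

If $x_v\ne0$, then $y_v=\lambda_{k_v,v}x_v$ for some type $k_v$, because the ratios $Y^j_v/X^j_v$ take finitely many values. If $x_v=0$, then $y_v=0$. An eigenprofile has $\rho=R$, since $y\cdot Ay=\rho\,x\cdot y$. Moreover $\rho$ is then an eigenvalue of $AD$ on $\mathbb E$ for one of the finitely many $n$-periodic diagonal matrices $D$ with $D_{vv}\in\{\lambda_{j,v}\}_j$. So *the set $\mathcal S$ of values of eigenprofiles is finite.*

Examples. On $C_4$ with $m=2$ and vertex-independent rates $\lambda_1,\lambda_2$, let type 1 fill urns $1,2$ and type 2 fill urns $3,4$, with $X^j=(\lambda_2j,1,-\lambda_1j,-1)$ for integer rates. Then $X^j/j\to x=(\lambda_2,0,-\lambda_1,0)$ and $y=\lambda_1\lambda_2(1,0,-1,0)$. Here $Ay=0$, so this is an eigenprofile of value $0$. With $X^j=(j,1,-j,-1)$ instead, $y=(\lambda_1,0,-\lambda_2,0)$ and $(Ay)_2=\lambda_1-\lambda_2$ while $x_2=0$: for $\lambda_1\ne\lambda_2$ this is a profile but not an eigenprofile.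

When all rates are $1$, $x=y$. The eigenvalues of $A$ on $\mathbb E$ are $2\cos(\pi j/n)$ with $0\le j\le n$, $j\equiv m$ mod 2, with eigenvectors the multiples of $x_v=\cos(\pi jv/n+\phi)$. (Counting dimensions gives $n$, so this is all.) Such a vector has $S(x)=j$: for $j<n$ the argument advances by $\pi j$ over a period in steps smaller than $\pi$, and a sampled zero has neighbors of opposite signs; for $j=n$ it alternates. We shall see that eigenprofiles have $S(x)=m$, so at equal rates their value is $2\cos(\pi m/n)$.

**Lemma 3.** Let $X^j$ be $\eta_j$-paths with $\eta_j\to0$. Along a subsequence $X^j/|X^j(0)|\to x$ uniformly on $[0,2]$ and $Y^j/|X^j(0)|\to y$ pointwise, where $x$ is $C^1$, $x'=Ay$, $y$ is Lipschitz, and every $(x(t),y(t))$ is an $m$-profile. $R(t)=R(x(t),y(t))$ is nondecreasing. If $R$ is constant $=\rho$ on $[0,T]$, $0<T\le2$, then $x(t)=e^{\rho t}x(0)$ and $y(t)=e^{\rho t}y(0)$ there, and $(x(0),y(0))$ is an eigenprofile of value $\rho$.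

*Proof.* **Step 1: extract the limit.** By (4.3), $(X^j-M^j)/|X^j(0)|$ is bounded and uniformly Lipschitz for large $j$, and $|M^j|/|X^j(0)|\le\eta_j$. By Arzelà–Ascoli, a subsequence of $X^j/|X^j(0)|$ converges uniformly to a Lipschitz $x$, and $|x(t)|\ge\frac12e^{-4\Lambda}$.

Fix $v$ and let $I$ be a component of the relatively open set $O_v=\{t\in[0,2]:x_v(t)\ne0\}$. On a compact interval $J\subset I$, for large $j$ the urn $v$ is nonempty throughout $J$, so by Lemma 1 its type is constant on $J$. There are countably many components and finitely many types, and each $I$ is exhausted by nested compact intervals. A diagonal argument gives a subsequence along which, on every $I$, these types converge to one type $k_I$. Then $Y^j_v/|X^j(0)|\to y_v:=\lambda_{k_I,v}x_v$ on $I$. Off $O_v$, $|Y^j_v|\le\Lambda|X_v^j|$ gives the limit $0=:y_v$. By dominated convergence $x(t)=x(0)+\int_0^tAy\,ds$. By construction every $(x(t),y(t))$ is an $m$-profile.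

On a component, $y_v$ is a constant multiple, by a factor at most $\Lambda$, of the Lipschitz function $x_v$. Between two times $s<t$ not in the same component, $x_v$ has a zero $r\in[s,t]$, and $|y_v(t)-y_v(s)|\le\Lambda(|x_v(t)-x_v(r)|+|x_v(r)-x_v(s)|)$. So $y_v$ is Lipschitz, and therefore $x\in C^1$ with $x'=Ay$.

**Step 2: differentiate $R$.** A Lipschitz function is differentiable a.e., and its derivative vanishes at a.e. point of its zero set. So for a.e. $t$: if $t\in O_v$, then $y_v'=\lambda_v(t)x_v'$ with $\lambda_v(t)=y_v/x_v$ locally constant; if $t\notin O_v$, then $x_v'=y_v'=0$. Write $\langle a,b\rangle=\sum_{v:\,t\in O_v}\lambda_v(t)a_vb_v$, summed over one period. For a.e. $t$,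
$$\Phi=\tfrac12\langle x,x\rangle>0,\qquad\Phi'=\langle x,x'\rangle=y\cdot x'=y\cdot Ay=2Q,\qquad Q'=y'\cdot Ay=y'\cdot x'=\langle x',x'\rangle,$$
where $Q'=y'\cdot Ay$ uses the symmetry of $A$. As $|x|$ is bounded below, so is $\Phi$, and $R$ is Lipschitz. With $Q=\frac12\langle x,x'\rangle$,
$$R'=\frac{Q'\Phi-Q\Phi'}{\Phi^2}=\frac{\langle x,x\rangle\langle x',x'\rangle-\langle x,x'\rangle^2}{2\Phi^2}\ge0\tag{5.1}$$
by Cauchy–Schwarz. So $R$ is nondecreasing.

**Step 3: the case of equality.** If $R\equiv\rho$ on $[0,T]$, equality holds in Cauchy–Schwarz a.e. So $x_v'=\frac{\langle x,x'\rangle}{\langle x,x\rangle}x_v=\frac{2Q}{2\Phi}x_v=\rho x_v$ whenever $t\in O_v$, and a.e. off $O_v$ also $x_v'=0=\rho x_v$. By continuity $x'=\rho x$ on $[0,T]$, so $x(t)=e^{\rho t}x(0)$. Each $x_v$ vanishes identically or never on $[0,T]$, so the types at nonzero sites are constant and $y(t)=e^{\rho t}y(0)$. Finally $Ay(0)=x'(0)=\rho x(0)$. $\square$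

In Lemma 3 we also have $R(X^j(t))\to R(t)$ for every $t$, since $R$ is homogeneous of degree $0$ and continuous where $\Phi>0$. This is used below without mention.

## 6. The shape of eigenprofiles

**Lemma 4.** Let $(x,y)=\lim(a_jX^j,a_jY^j)$ be an eigenprofile of value $\rho$. (i) No two adjacent $x_v$ vanish; if $x_v=0$, then $y_{v-1}=-y_{v+1}\ne0$. (ii) $S(x)=m$, and for large $j$ every segment of $X^j$ contains a site with $x_v\ne0$.

*Proof.* (i) Recall $y_w=0\Leftrightarrow x_w=0$. If $x_v=x_{v+1}=0$, the recursion $y_{w-1}+y_{w+1}=\rho x_w$ at $w=v+1$ gives $y_{v+2}=0$, hence $x_{v+2}=0$. In the same way zeros propagate in both directions, so $x\equiv0$, impossible. If $x_v=0$, then $y_{v-1}+y_{v+1}=\rho\cdot0=0$, and neither term vanishes, since $v\pm1$ are adjacent to the zero $v$.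

(ii) For large $j$, $X^j$ has the sign of $x$ wherever $x\ne0$. At a zero $v$ of $x$ the neighbors are nonzero with opposite signs (as $x$ and $y$ have the same signs), so the entry $X^j_v$, whatever its value, creates no additional sign change. So $S(x)=S(X^j)=m$. Suppose a segment of $X^j$ consisted only of zeros of $x$. By (i) it would be a single site $\{v\}$, because $v\pm1$ are nonzero sites of $x$, hence nonempty. But $X^j_{v-1},X^j_{v+1}$ have opposite signs, so one of them has the sign of $X_v^j$ and belongs to the same segment, a contradiction. $\square$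

**Definition (sign runs).** By Lemma 4 the nonzero sites of an eigenprofile split into sign runs $I_i=\{l_i,\dots,r_i\}$, $i\in\mathbb Z$, which are intervals of nonzero sites of equal sign, with alternating signs and $I_{i+m}=I_i+n$. Either $l_{i+1}=r_i+1$, or $l_{i+1}=r_i+2$ and $x_{r_i+1}=0$. As $m\ge2$, $|I_i|<n$.

For the profile $(\lambda_2,0,-\lambda_1,0)$ on $C_4$ the runs in one period are $\{1\}$ and $\{3\}$. On the triangle with $m=2$ every eigenprofile has a negative value. Up to rotation and global sign the sign pattern is $(+,-,+)$ or $(+,-,0)$ or its mirror image. In the first case $(Ay)_2=y_1+y_3>0>x_2$, so $\rho<0$. In the second, $(Ay)_1=y_2<0<x_1$, so again $\rho<0$, and the mirror image is the same.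

## 7. Fewer sign changes give faster growth

This section is the heart of the matter, and it concerns a linear equation only. In an eigenprofile of value $\mu$ the growth rate $\mu$ is the net effect of reinforcement inside each run and of losses across the $m$ boundaries between runs. A solution $z$ of the same linear equation with at most one sign change per period has at most one boundary at which it must lose, and $m\ge2$; across some boundary of the eigenprofile it gains. The functional that makes this exact weighs each run by $|y^*|$.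

For an eigenprofile $(x^*,y^*)$ with $|x^*|=1$ put
$$\ell_i(z)=\sum_{v\in I_i}|y_v^*|z_v,\qquad L(z)=\sum_{i=1}^m|\ell_i(z)|.$$
Then $\ell_{i+m}=\varepsilon_*\ell_i$ on $\mathbb E$. Let $s_0\in\{0,1\}$, $s_0\equiv m$ mod 2. This is the smallest number of sign changes possible in $\mathbb E$.

**Lemma 5.** Let $(x^*,y^*)$, $|x^*|=1$, be an eigenprofile of value $\mu$. Let $z:[0,2]\to\mathbb E$ be Lipschitz with $z'=A\hat y$ a.e., $\hat y_v=d_vz_v$, where $d_v(t)\in[\underline\lambda,\Lambda]$ is measurable, $n$-periodic in $v$, and $d_v=y_v^*/x_v^*$ whenever $x_v^*\ne0$. Assume $z(0)\ne0$ and $S(z(t))\le s_0$ for all $t$. Then $e^{-\mu t}L(z(t))$ is strictly increasing on $[0,2]$. In particular $L(z(t))>0$ for $t>0$.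

By uniqueness for linear equations $z(t)\ne0$ for all $t$, so $S(z(t))$ is defined. Two checks first. At rates $1$, the function $z=e^{2\cos(\pi s_0/n)t}\big(\cos(\pi s_0v/n)\big)_v$ grows at rate $2\cos(\pi s_0/n)>2\cos(\pi m/n)=\mu$. On $C_4$ with $x^*=(\frac12,0,-\frac12,0)$ and rates $1$, $\mu=0$ and $L(z)=\frac12(|z_1|+|z_3|)$. If $z>0$, then $L'=\frac12(z_1'+z_3')=\hat y_2+\hat y_4>0$: the empty sites, which $x^*$ cannot use, feed $z$.

*Proof of Lemma 5.* **Step 1: find the sign pattern of $z(t)$.** For a.e. $t$ the equation holds and, for every $v$, if $z_v(t)=0$ then $z'_v(t)=0$, i.e. $\hat y_{v-1}+\hat y_{v+1}=0$. Fix such a $t$. If $z_v=0$ and one neighbor of $v$ vanishes, then both neighbors vanish, and iterating gives $z\equiv0$, impossible. So zeros are isolated with neighbors of opposite signs. Each zero lies at its own sign change, so there are at most $S(z)\le s_0$ zeros per period.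

If $m$ is even, there are no sign changes and no zeros: $z$ has one strict sign.

If $m$ is odd, then $S(z)=1$ and $z_{v+n}=-z_v$. Let $a$ be the first site after a sign change from negative to positive, so $z_a>0$ and $z_{a-1}\le0$, and put $J_k=\{a+kn,\dots,a+kn+n-1\}$. Then $z_{a+n}<0$ and $z_{a+n-1}=-z_{a-1}\ge0$. If a site $v\in J_0$ had $z_v<0$, then $a<v<a+n-1$. The last entry $z_{a+n-1}$ cannot be positive, as there would be three sign changes in $z_a,\dots,z_{a+n}$. If it is zero, then $z_{a+n-2}>0$, since neighbors of a zero have opposite signs and $z_{a+n}<0$; again there would be three. So $z\ge0$ on $J_0$. A zero in $J_0$ other than the last site would have two neighbors in $J_0$ of opposite signs, impossible. Hence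
$$(-1)^kz\ge0\text{ on }J_k,\text{ with a zero at most at the last site of }J_k .\tag{7.1}$$

**Step 2: compute $\ell_i'$.** Collecting the terms of $\sum_{v\in I_i}|y_v^*|(\hat y_{v-1}+\hat y_{v+1})$ by the site of $\hat y$,
$$\ell_i'=\sum_{w\in I_i}\hat y_w\Big(\sum_{w'=w\pm1,\ w'\in I_i}|y^*_{w'}|\Big)+|y^*_{l_i}|\hat y_{l_i-1}+|y^*_{r_i}|\hat y_{r_i+1}.$$
At the sites $l_i-1$ and $r_i+1$, $y^*$ is zero or of sign opposite to that on $I_i$. Multiplying $y^*_{w-1}+y^*_{w+1}=\mu x^*_w$ by the sign on $I_i$, we see that the inner sum is $\mu|x_w^*|+1_{w=l_i}|y^*_{l_i-1}|+1_{w=r_i}|y^*_{r_i+1}|$. On $I_i$ we have $\hat y_w|x^*_w|=|y^*_w|z_w$, because $d_w=y_w^*/x_w^*$. So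
$$\ell_i'=\mu\ell_i+B_{i-1}+B_i,\qquad B_i=\begin{cases}|y^*_{r_i+1}|\hat y_{r_i}+|y^*_{r_i}|\hat y_{r_i+1}&\text{if }l_{i+1}=r_i+1,\\|y^*_{r_i}|\hat y_{r_i+1}&\text{if }l_{i+1}=r_i+2.\end{cases}\tag{7.2}$$
The right boundary of $I_i$ and the left boundary of $I_{i+1}$ give the same term. For the left boundary of $I_{i+1}$ it is $|y^*_{l_{i+1}-1}|\hat y_{l_{i+1}}+|y^*_{l_{i+1}}|\hat y_{l_{i+1}-1}$. In the first case this is visibly $B_i$. In the second, $y^*_{r_i+1}=0$ and $|y^*_{r_i+2}|=|y^*_{r_i}|$ by Lemma 4(i).

**Step 3: differentiate $L$.** For a.e. $t$, $L\circ z$ is differentiable. Let $s_i\in\{\pm1\}$ satisfy $s_i\ell_i(z(t))=|\ell_i(z(t))|$. Then $L(z(t+h))\ge\sum_{i=1}^ms_i\ell_i(z(t+h))$ with equality at $h=0$, so $L'=\sum_{i=1}^ms_i\ell_i'$. Extend by $s_{i+m}=\varepsilon_*s_i$. Since $B_{i+m}=\varepsilon_*B_i$, the products $s_iB_i$ and $s_{i+1}B_i$ are $m$-periodic in $i$, and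
$$L'=\mu L+\sum_{i=1}^m(s_i+s_{i+1})B_i.\tag{7.3}$$
It remains to show that the last sum is positive for a.e. $t$. (For $z=x^*$ the $s_i$ alternate and the sum is $0$: this is the loss at every boundary.)

**Step 4: $m$ even.** Take all $s_i=\mathrm{sgn}\,z$. All $\hat y_v$ have this strict sign and $|y^*_{r_i}|>0$, so every term equals $2|B_i|>0$.

**Step 5: $m$ odd, so $m\ge3$.** Say that $I_i$ straddles $J_{k-1}|J_k$ if it contains the last site of $J_{k-1}$ and the first site of $J_k$. Since $|I_i|<n$ this happens for at most one $k$; otherwise $I_i$ lies in one block. Each boundary is straddled by at most one run, and shifting by $n$ shifts $i$ by $m$, so at most one class of $i$ mod $m$ straddles. If $I_i\subset J_k$ put $s_i=(-1)^k$; then $s_i\ell_i\ge0$ by (7.1). If $I_i$ straddles choose $s_i=\pm1$ with $s_i\ell_i=|\ell_i|$, consistently with $s_{i+m}=-s_i$. Only terms with $s_i=s_{i+1}=:s$ matter. As $m\ge3$, $I_i$ and $I_{i+1}$ do not both straddle.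

* Neither straddles. As $l_{i+1}\le r_i+2$ and $n\ge3$, they lie in the same or in consecutive blocks; the signs being equal, they lie in the same $J_k$, and $s=(-1)^k$. The sites in $B_i$ lie in $[r_i,l_{i+1}]\subset J_k$. If $l_{i+1}=r_i+1$, then $r_i$ is not the last site of $J_k$, so $s\hat y_{r_i}>0$, and its coefficient $|y^*_{r_i+1}|$ is positive. If $l_{i+1}=r_i+2$, then $r_i+1$ is not the last site, so $s\hat y_{r_i+1}>0$. In both cases $sB_i>0$.
* $I_i$ straddles $J_{k-1}|J_k$. Then $I_{i+1}$ lies strictly between $r_i\in J_k$ and $l_{i+m}=l_i+n\in J_k$. So $I_{i+1}\subset J_k$, $s=(-1)^k$, $[r_i,l_{i+1}]\subset J_k$, and $sB_i\ge0$.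
* $I_{i+1}$ straddles $J_k|J_{k+1}$. Then $I_i$ lies strictly between $r_{i+1}-n\in J_k$ and $l_{i+1}\in J_k$. So $I_i\subset J_k$, $s=(-1)^k$, $[r_i,l_{i+1}]\subset J_k$, and $sB_i\ge0$.

So all terms are $\ge0$, and it remains to find a strict one. If $I_{i_0}$ straddles $J_{k-1}|J_k$, then $I_{i_0+1},\dots,I_{i_0+m-1}$, at least two runs, all lie between $r_{i_0}\in J_k$ and $l_{i_0}+n\in J_k$. They lie in $J_k$ and do not straddle, and $i=i_0+1$ gives a strict term by the first bullet. If no run straddles, each block contains exactly $m\ge2$ consecutive runs, and two neighboring ones give a strict term.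

**Step 6: conclude.** By (7.3), $(e^{-\mu t}L(z(t)))'>0$ for a.e. $t$, and $e^{-\mu t}L(z(t))$ is Lipschitz. So it is strictly increasing, and positive for $t>0$ since it is nonnegative at $0$. $\square$

Note that $L(z(0))=0$ is possible. This is why the windows below have length $2$: the first unit of time makes $L$ positive, the second measures growth.

## 8. States from which coexistence is nearly certain

**Suppose from now on, for contradiction, that $p(\xi)>0$ for some $\xi$ with $c(\xi)=m$.** By the Markov property the martingale $\pi_t:=P(\tau=\infty|\mathcal F_t)$ equals $p(X_t)1_{t<\tau}$, and by Lévy's 0–1 law it converges almost surely to $1$ on $\{\tau=\infty\}$. So $\sup p=1$. There are finitely many configurations with $|X|\le N$, and each has $p<1$ by Lemma 2. Hence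
$$\text{for every }N\text{ there is }\delta>0\text{ such that }p(X)>1-\delta\Rightarrow|X|>N.\tag{8.1}$$
Define
$$\mu=\inf_{0<\delta<1}\sup\{R(X):p(X)>1-\delta\}\in[-2\Lambda,2\Lambda].$$
This is the largest Rayleigh quotient available to nearly certain coexistence. By the maximal inequality for the nonnegative càdlàg martingale $1-\pi_t$,
$$P_X(\exists t:\pi_t\le1-\delta_1)\le(1-p(X))/\delta_1.\tag{8.2}$$

**Lemma 6.** $\mu\ge0$.

*Proof.* The idea is that a negative Rayleigh quotient forces the configuration to shrink. Suppose $\mu<0$, and take $N\ge4n\Lambda^2/(\underline\lambda|\mu|)$. By the definition of $\mu$ and (8.1) there is $\delta_1\in(0,1)$ such that $p(X)>1-\delta_1$ implies $R(X)\le\mu/2$ and $|X|\ge N$. Let $\sigma=\inf\{t:\pi_t\le1-\delta_1\}\le\tau$.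

Consider $\Phi=\frac12\sum_{v=1}^n\lambda_{\text{type}(v),v}|X_v|^2$, defined for all configurations. When a tic at $u$, in a configuration with $c=m$, places a ball at $v=u\pm1$, $\Phi$ changes by $\mathrm{sgn}(X_u)Y_v+\frac12\lambda$ with some $\lambda\le\Lambda$: for equal types by $\lambda|X_v|+\frac\lambda2$; for different types, which have opposite signs, by $-\lambda|X_v|+\frac\lambda2$; for empty $v$ by $\frac\lambda2$. The two placements concern different urns. So the generator $\mathcal G$ satisfies, for states before $\sigma$,
$$\mathcal G\Phi\le Y\cdot AY+\Lambda|Y|\le2R\Phi+\Lambda^2|X|\le\mu\Phi+\tfrac{|\mu|}2\Phi=-\tfrac{|\mu|}2\Phi.$$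
Here $\Lambda^2|X|\le\frac{|\mu|}2\Phi$ follows from $\Phi\ge\frac{\underline\lambda}{2n}|X|^2\ge\frac{\underline\lambda N}{2n}|X|$. Up to $t\wedge\sigma\wedge T_B$ only finitely many states are visited, so Dynkin's formula gives $E[e^{|\mu|(t\wedge\sigma\wedge T_B)/2}\Phi(X_{t\wedge\sigma\wedge T_B})]\le\Phi(X_0)$. Let $B\to\infty$ (no explosion, Fatou) and use $\Phi\ge\underline\lambda/2$:
$$\tfrac{\underline\lambda}2e^{|\mu|t/2}P(\sigma>t)\le\Phi(X_0).$$
So $P(\sigma>t)\to0$. But from $X_0$ with $p(X_0)>1-\delta_1/2$, (8.2) gives $P(\sigma=\infty)\ge\frac12$. Contradiction. $\square$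

## 9. A coupling in which the difference drives itself

Given two configurations with $c=m$ and lifts $X,X'$, put $Z=X'-X$, $\hat Y=Y'-Y$. We want $\hat Y$ to be a positive multiple of $Z$ at each site. This can fail. On $C_3$ let $X$ consist of 3 balls of type 1, 1 of type 2, 1 of type 3, in this order, and $X'$ of 2 balls of type 3, 1 of type 2, 1 of type 1; both have $m=3$ and lifts with signs $(+,-,+)$. With $\lambda_1=1$, $\lambda_3=5$ we get $Z_1=-1$ but $\hat Y_1=10-3=7$. The following condition excludes this.

**Condition (C).** For every $u$: if both urns at $u$ are nonempty and $X_u,X'_u$ have the same sign, their types agree.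

**Coupling rule.** Start from a pair satisfying (C), and let $\varsigma$ be the first time at which (C) fails or $\tau$ or $\tau'$ occurs. Before $\varsigma$: if $X_u,X'_u$ are nonzero with the same sign (hence of the same type), $\min(|X_u|,|X_u'|)$ pairs of balls at $u$ tic simultaneously and the remaining balls at $u$ tic independently; otherwise all balls at $u$ tic independently. From $\varsigma$ on the two copies run independently. In every state each copy has its own correct rates. So each copy is a Markov process with the correct law with respect to the joint filtration $\mathcal F_t$, and (4.2) and (8.2) hold for both.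

**Step 1: the evolution of $Z$ before $\varsigma$.** *We have $\hat Y_u=d_uZ_u$ with $d_u\in[\underline\lambda,\Lambda]$, $n$-periodic in $u$; the jump $Z\mapsto Z+\mathrm{sgn}(Z_u)Ae_u$ occurs at rate $|\hat Y_u|$, $u=1,\dots,n$; and $Z$ has no other jumps.* The cases are these.

* Same sign, common type $k$: $\hat Y_u=\lambda_{k,u}Z_u$. Simultaneous tics leave $Z$ unchanged. The excess balls tic alone at rate $\lambda_{k,u}|Z_u|$. If they are in $X'$, $Z$ changes by $\mathrm{sgn}(X_u')Ae_u$ and $\mathrm{sgn}X_u'=\mathrm{sgn}Z_u$; if they are in $X$, by $-\mathrm{sgn}(X_u)Ae_u$ and $-\mathrm{sgn}X_u=\mathrm{sgn}Z_u$.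
* Opposite signs, or exactly one urn empty: $|Z_u|=|X_u|+|X_u'|$ and $|\hat Y_u|=|Y_u|+|Y_u'|$, both $Z_u$ and $\hat Y_u$ with the sign of $X'_u$ (if nonzero) and of $-X_u$ (if nonzero). A tic of $X'$ changes $Z$ by $\mathrm{sgn}(X'_u)Ae_u$, a tic of $X$ by $-\mathrm{sgn}(X_u)Ae_u$; the total rate is $|Y_u|+|Y'_u|$. The ratio $d_u$ is a weighted mean of rates.
* Both empty: $Z_u=\hat Y_u=0$ and nothing happens.

(Where $Z_u=0$, $d_u$ may be any number in $[\underline\lambda,\Lambda]$. At a jump at time $\tau$ or $\tau'$ the update of the lift, and hence of $Z$, is understood formally as $X\mapsto X+\mathrm{sgn}(X_u)Ae_u$, in accordance with the definition of $M$.)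

**Step 2: sign changes of $Z$.** A jump at $u$ requires $Z_u\ne0$. Apply (3.1) to its two placements in turn; $Z_u$ does not change in between. So before $\varsigma$, if $Z(0)\ne0$, then
$$Z\text{ stays}\ne0\text{ and }S(Z)\text{ is nonincreasing.}\tag{9.1}$$

**Step 3: the noise of $Z$.** With $M^Z=M'-M$ we have $Z(t)=Z(0)+\int_0^tA\hat Y\,ds+M^Z(t)$ for $t<\varsigma$, and also at $t=\varsigma$. Stopped at $\varsigma$, $M^Z$ is the compensated sum of the jumps of $Z$, which occur at total rate $|\hat Y|\le\Lambda|Z|$, have $|Ae_u|_2^2=2$ and increase $|Z|$ by at most $2$. So $E[|Z(s\wedge\varsigma)|\,|\,\mathcal F_k]\le|Z_k|e^{2\Lambda(s-k)}$ on $\{k<\varsigma\}$, and the computation for (4.2), stopping when one of the copies exceeds $B$ balls, gives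
$$E\Big[\sup_{k\le t\le k+2}|M^Z(t\wedge\varsigma)-M^Z(k)|^2\,\Big|\,\mathcal F_k\Big]\le C|Z_k|\quad\text{on }\{k<\varsigma\}.\tag{9.2}$$
The noise of the difference is governed by the size of the difference.

**Definition ($\beta$-nice).** Call $X$ $\beta$-nice if, whenever $|X_v|\le\beta|X|$, both $|X_{v-1}|,|X_{v+1}|>\beta|X|$ and $X_{v-1},X_{v+1}$ have opposite signs.

On $C_4$ with $m=2$, $(10,1,-10,0)$ is $\frac1{10}$-nice: the threshold is $2.1$, and both small sites lie between $10$ and $-10$. The lift $(10,1,10,-5)$ is not: site 2 is small and lies between equal signs.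

**Lemma 7.** Suppose (C) holds just before a jump time $t$ of the coupled process, $c=m$ in both copies after the jump, and after the jump $X(t)$ is $\beta$-nice, $|Z(t)|\le\frac\beta4|X(t)|$ and $\beta|X(t)|\ge8$. Then (C) holds at $t$.

*Proof.* At a jump each copy makes at most one tic, so each coordinate changes by at most $1$ in each copy. Let both urns at $v$ be nonempty with the same sign at $t$. If both were nonempty just before $t$, their types and signs are unchanged and (C) at $t-$ applies. Otherwise $|X_v(t)|\le1$ or $|X'_v(t)|\le1$, so $|X_v(t)|\le1+|Z_v(t)|\le\beta|X(t)|$. By niceness $|X_{v\pm1}(t)|>\beta|X(t)|\ge8$ with opposite signs, and $X'_{v\pm1}(t)$ has the sign of $X_{v\pm1}(t)$ and modulus at least $\frac34\beta|X(t)|\ge6$. So just before $t$ the urns at $v\pm1$ were nonempty with these same signs in both copies. By (C) at $t-$ their types agree in the two copies, and these types did not change at $t$. In each copy, at time $t$ the sites $v-1,v,v+1$ are nonempty and $v-1,v+1$ have opposite signs, so $v$ has the type of that neighbor which has the sign of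 $v$. This neighbor is the same in both copies. So the types at $v$ agree. $\square$

**Definition (coupled path).** A coupled path is a pair of admissible paths on $[0,2]$ satisfying (C) throughout. For it put $M^Z=M'-M$, i.e. $Z(t)=Z(0)+\int_0^tA\hat Y\,ds+M^Z(t)$. As above, $\hat Y=dZ$ with $d\in[\underline\lambda,\Lambda]$. For $X$ with $c=m$ and $Z\in\mathbb E$ let
$$\mathcal L(X,Z)=\frac1{|X|}\sum_{\text{segments }I}\Big|\sum_{v\in I}|Y_v|Z_v\Big|\le\Lambda|Z|,\tag{9.3}$$
the sum running over the $m$ segments in a period.

For example, for $X=(10,1,-10,0)$ at rates $1$ and $Z=(1,0,1,0)$ the segments are $\{1,2\}$ and $\{3\}$, and $\mathcal L=\frac1{21}(10+10)$. This is the discrete version of $L$.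

## 10. From the linear equation to paths by compactness

Here $m$ and $\mu\ge0$ are fixed. Each statement is proved by taking a sequence of counterexamples and passing to the fluid limit. The common remark is this: if $X^j$ are $\eta_j$-paths with $\eta_j\to0$ and $\liminf R(X^j(0))\ge\mu\ge\limsup R(X^j(2))$, then in Lemma 3 the nondecreasing function $R(t)$ has $R(0)\ge\mu\ge R(2)$, hence is constant, and
$$X^j/|X^j(0)|\to e^{\mu t}x^*\ \text{uniformly},\qquad Y^j/|X^j(0)|\to e^{\mu t}y^*,\tag{10.1}$$
along a subsequence, with $(x^*,y^*)$ an eigenprofile of value $\mu$ and $|x^*|=1$.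

**Lemma 8.** There is $\iota\in(0,e^{-4\Lambda}/4)$ such that for every coupled path with

(H$_\iota$): $X$ is an $\iota$-path, $R(X(0))\ge\mu-\iota$, $R(X(2))\le\mu+\iota$, and for all $t\in[0,2]$: $0<|Z|\le\iota|X|$, $S(Z)\le s_0$, $|M^Z|\le\iota|Z(0)|$,

we have
$$\mathcal L(X(2),Z(2))\ge e^{\mu+\iota}\mathcal L(X(1),Z(1)),\quad\mathcal L(X(1),Z(1))\ge\iota|Z(1)|,\quad|Z(1)|\ge\iota|Z(0)|.$$

*Proof.* Otherwise there are counterexamples $(X^j,X'^j)$ with $\iota=\iota_j\to0$.

**Step 1: pass to the limit.** By the common remark (10.1) holds. Let $z^j=Z^j/|Z^j(0)|$. As $\hat Y=dZ$ with $d\in[\underline\lambda,\Lambda]$ and $|M^Z|\le\iota_j|Z(0)|$, Gronwall bounds $z^j$, and Arzelà–Ascoli, applied to $z^j$ minus its noise, gives $z^j\to z$ uniformly along a subsequence, with $z$ Lipschitz. Also $d^j\to d$ weak-$*$ in $L^\infty$ along a subsequence. Since $z^j\to z$ uniformly, $z(t)=z(0)+\int_0^tA(dz)\,ds$, so $z'=A(dz)$ a.e., and $|z(0)|=1$. By uniqueness $z(t)\ne0$ for all $t$.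

**Step 2: check the hypotheses of Lemma 5.** If $x^*_v\ne0$, then for large $j$, $|Z^j_v|\le\iota_j|X^j|<|X^j_v|$ on $[0,2]$. So both urns at $v$ are nonempty with the same sign throughout, and by (C) they have the same type. For large $j$ this type is constant on $[0,2]$ and is that of the profile, so $d^j_v=y^*_v/x^*_v$ (where $Z_v^j=0$, define $d^j_v$ so). Thus $d_v=y_v^*/x_v^*$. By lower semicontinuity $S(z(t))\le s_0$. Lemma 5 gives $L(z(2))>e^\mu L(z(1))>0$, hence also $z(1)\ne0$.

**Step 3: compare $\mathcal L$ with $L$.** Let $t\in\{1,2\}$. Then $|Y^j_v(t)|/|X^j(t)|\to|y^*_v|$. By Lemma 4(ii), applied to $X^j(t)/|X^j(t)|\to x^*$, for large $j$ every segment of $X^j(t)$ contains a nonzero site of $x^*$, and $X^j(t)$ has the signs of $x^*$ there. So the segments are the runs $I_i$ up to sites with $x_v^*=0$, whose contribution tends to $0$ after division by $|Z^j(0)|$. Hence $\mathcal L(X^j(t),Z^j(t))/|Z^j(0)|\to L(z(t))$. Since $L(z(2))>e^\mu L(z(1))$, $L(z(1))>0$, $|z(1)|>0$ and $\iota_j\to0$, all three conclusions hold for large $j$ with $\iota=\iota_j$, a contradiction.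 $\square$

Fix this $\iota$.

**Lemma 9.** (a) There are $\beta>0$ and $\zeta_1\in(0,e^{-4\Lambda}/4)$ such that for $\varepsilon,\eta\le\zeta_1$ each $\eta$-path with $R(X(0))\ge\mu-\varepsilon$, $R(X(2))\le\mu+\varepsilon$ is $\beta$-nice at all $t\in[0,2]$, and $e^{\mu-\iota/4}\le|X(1)|/|X(0)|\le e^{\mu+\iota/4}$.

(b) For each $\theta>0$ there is $\zeta_2(\theta)>0$ such that for $\varepsilon,\eta\le\zeta_2(\theta)$: if a coupled path satisfies (H$_\iota$), both $X$ and $X'$ are $\eta$-paths, $R(X(0)),R(X'(0))\ge\mu-\varepsilon$ and $R(X(2)),R(X'(2))\le\mu+\varepsilon$, then $|Z(1)|<\theta|X(1)|$.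

(c) If $\varepsilon>0$ and $\mu-\varepsilon\notin\mathcal S$, there is $\eta_0(\varepsilon)>0$ such that for $\eta\le\eta_0(\varepsilon)$ each $\eta$-path with $R(X(0))\ge\mu-\varepsilon$ has $R(X(1))\ge\mu-\varepsilon$.

*Proof.* (a) If not, take violating paths with $\beta_j,\varepsilon_j,\eta_j\to0$. By (10.1), $|X^j(1)|/|X^j(0)|\to e^\mu$, so the ratio condition holds for large $j$. So $\beta_j$-niceness fails, along a subsequence at a fixed site $v$ and at times $t_j\to t$. Then $|X^j_v(t_j)|\le\beta_j|X^j(t_j)|$, and uniform convergence gives $x^*_v=0$. By Lemma 4(i) $x^*_{v\pm1}$ are nonzero of opposite signs. So for large $j$ both neighbors exceed $\beta_j|X^j(t_j)|$ with opposite signs, a contradiction.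

(b) The point is that two copies near eigenprofiles of the same value have a difference that grows at that value only, which Lemma 8 forbids once the difference is visible. If the claim fails, take violating paths with $\varepsilon_j,\eta_j\to0$. By (10.1) for both copies, $X^j/|X^j(0)|\to e^{\mu t}x^*$ and $X'^j/|X'^j(0)|\to e^{\mu t}x'^*$ uniformly along a subsequence. As $|Z|\le\iota|X|$ with $\iota<\frac14$, we may assume $|X'^j(0)|/|X^j(0)|\to\rho\in[\frac34,\frac54]$. So $Z^j/|X^j(0)|\to e^{\mu t}z$ with $z=\rho x'^*-x^*$, and $|Z^j(1)|\ge\theta|X^j(1)|$ gives $|z|\ge\theta$. As in Step 3 of Lemma 8, $\mathcal L(X^j(t),Z^j(t))/|X^j(0)|\to e^{\mu t}L(z)$ for $t=1,2$, with $L$ defined by $(x^*,y^*)$. The conclusions of Lemma 8 pass to the limit: $e^{2\mu}L(z)\ge e^{\mu+\iota}e^\mu L(z)$ and $L(z)\ge\iota|z|>0$. The first forces $L(z)=0$, a contradiction.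

(c) If not, a limit of violating paths with $\eta_j\to0$ has $R(0)\ge\mu-\varepsilon\ge R(1)$. So $R\equiv\mu-\varepsilon$ on $[0,1]$, and $\mu-\varepsilon\in\mathcal S$ by Lemma 3, a contradiction. $\square$

**Choice of constants.** The order matters. With $\iota$ from Lemma 8 and $\beta,\zeta_1$ from (a), let $\theta=\min(\iota,\beta/4)/(4e^{8\Lambda})$. Choose $0<\varepsilon\le\min(\iota,\zeta_1,\zeta_2(\theta))$ with $\mu-\varepsilon\notin\mathcal S$, possible as $\mathcal S$ is finite. Choose $0<\eta\le\min(\iota,\zeta_1,\zeta_2(\theta),\eta_0(\varepsilon))$. Choose $\delta_1\in(0,1)$ such that $p(X)>1-\delta_1\Rightarrow R(X)\le\mu+\varepsilon$, possible by the definition of $\mu$. Finally put $c_3=\min(2,2\iota^2e^{-\iota}/\Lambda)$ and choose $K_0\in\mathbb N$ with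
$$\sum_{k\ge0}\frac{C}{\eta^2c_3K_0e^{\iota k}}\le\frac14.\tag{10.2}$$
This is why one extra tic, as in Section 1, is not enough here: the difference must start large enough, at a size $2K_0$ that does not depend on $N_0$, to dominate its own noise.

## 11. The race between the configuration and the difference

**Step 1: choose two starting points.** By the definition of $\mu$ and (8.1) there are $X_0$ with $p(X_0)$ arbitrarily close to $1$, $R(X_0)\ge\mu-\varepsilon/4$, and $N_0=|X_0|$ arbitrarily large; assume $N_0\ge4K_0$. Let $u$ be a site with $|X_{0,u}|$ maximal and let $X_0'$ be the configuration after $K_0$ tics at $u$. As long as only $u$ tics, the tic rate $r$ at $u$ is constant, $r\in[\underline\lambda N_0/n,\Lambda N_0]$, and the other sites have total rate at most $\Lambda(N_0+2K_0)\le2\Lambda N_0$. So in time $h=1/N_0$ the event "exactly $K_0$ tics, all at $u$" has probability at least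
$$c_0=e^{-2\Lambda}\min_{\underline\lambda/n\le\rho\le\Lambda}e^{-\rho}\rho^{K_0}/K_0!>0 .$$
On this event $\pi_h=p(X_0')$ (if $c$ has dropped, both are $0$). From $1-p(X_0)=E[1-\pi_h]\ge c_0(1-p(X'_0))$ we get
$$1-p(X_0')\le(1-p(X_0))/c_0.\tag{11.1}$$
If $p(X_0)>1-c_0$, then $p(X'_0)>0$, so $c(X_0')=m$. Since $c$ never increases, it equals $m$ at all intermediate steps, and by Lemma 1 $X_0'=X_0+K_0\,\mathrm{sgn}(X_{0,u})Ae_u$.

**Step 2: check the starting pair.** The pair has four properties.

* $Z_0=K_0\,\mathrm{sgn}(X_{0,u})(e_{u-1}+e_{u+1})$, so $|Z_0|=2K_0$. In the window $u-1,\dots,u-1+n$ its nonzero entries have signs $s,s,\varepsilon_*s$, so $S(Z_0)=s_0$.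
* (C) holds: if $X_{0,v},X'_{0,v}$ are nonzero of the same sign, the monotone passage in unit steps from one to the other did not go through $0$, so the type is the same.
* $|X_0'|\ge N_0-2K_0\ge N_0/2$.
* $R(X_0')\ge\mu-\varepsilon/2$ for $N_0$ large. At $v=u\pm1$, either the type is unchanged, or $X_{0,v},X'_{0,v}$ are of opposite signs or one is zero, so that $|X_{0,v}|+|X_{0,v}'|=K_0$. Hence $|Y_0'-Y_0|\le2\Lambda K_0$. As all of $|X_0|,|X'_0|$ are at most $\frac32N_0$, bilinearity gives that $Q$ changes by at most $2\Lambda K_0\cdot\Lambda\cdot3N_0=6\Lambda^2K_0N_0$ and $\Phi$ by at most $3\Lambda K_0N_0$. With $\Phi(X_0')\ge\frac{\underline\lambda}{2n}\cdot\frac{N_0^2}4$ and $|R(X_0)|\le2\Lambda$,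
$$|R(X_0')-R(X_0)|\le\frac{|Q'-Q|+|R(X_0)||\Phi'-\Phi|}{\Phi'}\le\frac{96\,n\Lambda^2K_0}{\underline\lambda N_0},$$
where $Q',\Phi'$ denote the values at $X'_0$.

Run the coupling of Section 9 from $(X_0,X_0')$. The index $k$ denotes values at integer times, and $\mathcal L_k=\mathcal L(X_k,Z_k)$. Let $T=\lceil\frac2\iota\log N_0\rceil$.

**Step 3: both copies keep coexistence likely.** Let $E_1$ be the event that $\pi_t,\pi_t'>1-\delta_1$ for all $t\ge0$. On $E_1$, $\tau=\tau'=\infty$ and $R(X_t),R(X_t')\le\mu+\varepsilon$ always. By (8.2) and (11.1), $P(E_1^c)\le(1-p(X_0))(1+1/c_0)/\delta_1$.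

**Step 4: both copies follow the fluid equation up to time $T+3$.** Let $E_2$ be the event that for all $0\le k\le T+1$: $\sup_{[k,k+2]}|M(t)-M(k)|\le\eta|X_k|$, and the same for $X'$.

Let $k\le T+2$. Suppose $E_1$ holds and the condition in $E_2$ is not violated at indices $<k$. I claim by induction that for $i\le k$ we have $R(X_i),R(X_i')\in[\mu-\varepsilon,\mu+\varepsilon]$ and
$$|X_i|\ge e^{-\iota i/4}N_0\ge\tfrac13N_0^{1/2},\qquad|X_i'|\ge\tfrac12e^{-\iota i/4}N_0\ge\tfrac16N_0^{1/2}.\tag{11.2}$$
For $i=0$ this is Step 2. Given it for $i<k$, and $N_0$ so large that $\frac16N_0^{1/2}\ge1/\eta$, the paths of $X$ and $X'$ on $[i,i+2]$ are $\eta$-paths. Lemma 9(c) gives the lower bound on $R$ at $i+1$, $E_1$ the upper bound, and Lemma 9(a) with $\mu\ge0$ gives $|X_{i+1}|\ge e^{-\iota/4}|X_i|$, likewise for $X'$. The second inequalities in (11.2) hold since $i\le T+2\le\frac2\iota\log N_0+3$ and $\iota<\frac14$, so $e^{-\iota i/4}\ge N_0^{-1/2}e^{-3/16}$. By (4.3), for $N_0$ large we have $\beta|X(t)|\ge8$ on all these windows.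

Let $G_k=\{k<\tau\wedge\tau',\ |X_k|,|X'_k|\ge\frac16N_0^{1/2}\}\in\mathcal F_k$. On $E_1\cap E_2^c$ the event $G_k$ occurs at the first violated index $k\le T+1$. So by (4.2) and Chebyshev's inequality conditionally on $\mathcal F_k$,
$$P(E_1\cap E_2^c)\le\sum_{k=0}^{T+1}P(G_k,\text{ violation at }k)\le(T+2)\frac{12\,C}{\eta^2N_0^{1/2}}\xrightarrow[N_0\to\infty]{}0 .$$
On $E_1\cap E_2$, (11.2) and $R(X_i),R(X'_i)\in[\mu-\varepsilon,\mu+\varepsilon]$ hold for all $i\le T+2$, $X$ and $X'$ are $\eta$-paths on each window $[k,k+2]$, $k\le T+1$, and by Lemma 9(a)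
$$|X_k|\le e^{(\mu+\iota/4)k}N_0\qquad(k\le T+2).\tag{11.3}$$

**Step 5: while it is small, the difference satisfies (H$_\iota$).** Let $\kappa=\min\{k\ge0:k<\varsigma,\ |Z_k|>\theta|X_k|\}$, with $\kappa=\infty$ if there is no such $k$. For $N_0$ large, $|Z_0|=2K_0\le\theta N_0$, so $\kappa\ge1$. Let $E_3$ be the event that for all $0\le k<\kappa\wedge(T+1)$ with $k<\varsigma$: $\sup_{[k,k+2]}|M^Z(t\wedge\varsigma)-M^Z(k)|\le\eta|Z_k|$.

**Claim.** On $E_1\cap E_2$, let $0\le k<\kappa\wedge(T+1)$ and suppose the condition in $E_3$ is not violated at indices $\le k$. Then $\varsigma>k+2$, and the coupled path on $[k,k+2]$ satisfies (H$_\iota$).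

*Proof.* Induction on $k$. We have $\varsigma>k$: for $k=0$ by Step 2, for $k\ge1$ since the Claim for $k-1$ gives $\varsigma>k+1$. As $k<\kappa$, $|Z_k|\le\theta|X_k|$. For $t\in[k,k+2]$ with $t\le\varsigma$ we have $Z(t)=Z_k+\int_k^tA\hat Y\,ds+M^Z(t)-M^Z(k)$. This includes $t=\varsigma$, since $\tau=\tau'=\infty$ and the jump at $\varsigma$ is governed by the state before it. Gronwall gives $|Z(t)|\le(1+\eta)e^{4\Lambda}|Z_k|\le2e^{4\Lambda}|Z_k|$. With (4.3),
$$|Z(t)|\le2e^{4\Lambda}\theta|X_k|\le4e^{8\Lambda}\theta|X(t)|=\min(\iota,\beta/4)|X(t)| .$$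
By Lemma 9(a), $X(t)$ is $\beta$-nice on $[k,k+2]$, and $\beta|X(t)|\ge8$ by Step 4. If $\varsigma\le k+2$, then (C) holds just before $\varsigma$ and $c=m$ in both copies after the jump, so Lemma 7 would give (C) at $\varsigma$. As $\tau=\tau'=\infty$, this contradicts the definition of $\varsigma$. So $\varsigma>k+2$. By (9.1), $Z\ne0$ and $S(Z)\le S(Z_0)=s_0$ on $[k,k+2]$. The remaining conditions of (H$_\iota$) hold since $\varepsilon,\eta\le\iota$. $\square$

**Step 6: the difference grows exponentially.** Suppose $E_1\cap E_2$ holds, there is no $E_3$-violation at indices $<k$, and $1\le k\le\kappa\wedge(T+1)$. By the Claim $\varsigma>k$, and all windows starting at $0,\dots,k-1$ satisfy (H$_\iota$). Lemma 8 on the window starting at $0$ gives $\mathcal L_1\ge\iota|Z_1|\ge\iota^2|Z_0|=2\iota^2K_0$, and on the windows starting at $j=0,\dots,k-2$ it gives $\mathcal L_{j+2}\ge e^{\mu+\iota}\mathcal L_{j+1}$. With (9.3),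
$$\Lambda|Z_k|\ge\mathcal L_k\ge e^{(\mu+\iota)(k-1)}\,2\iota^2K_0.\tag{11.4}$$
Since $\mu\ge0$, $|Z_k|\ge c_3K_0e^{\iota k}$; this holds also for $k=0$, as $|Z_0|=2K_0$ and $c_3\le2$.

**Step 7: the noise of the difference is under control with fair probability.** Let $H_k=\{k<\varsigma,\ |Z_k|\ge c_3K_0e^{\iota k}\}\in\mathcal F_k$. On $E_1\cap E_2\cap E_3^c$, by Step 6 the event $H_k$ occurs at the first index $k$ violating $E_3$. By (9.2), Chebyshev conditionally on $\mathcal F_k$, and (10.2),
$$P(E_1\cap E_2\cap E_3^c)\le\sum_{k\ge0}P\Big(H_k,\ \sup_{[k,k+2]}|M^Z(t\wedge\varsigma)-M^Z(k)|>\eta|Z_k|\Big)\le\sum_{k\ge0}\frac{C}{\eta^2c_3K_0e^{\iota k}}\le\frac14 .$$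
Now choose $X_0$ with $p(X_0)$ so close to $1$ and $N_0$ so large that $P(E_1^c)\le\frac14$, $P(E_1\cap E_2^c)\le\frac14$, and all largeness requirements above and below hold. Then $P(E_1\cap E_2\cap E_3)\ge\frac14$. We show that this event is empty.

**Step 8: the difference catches up, $\kappa\le T$.** Otherwise (11.4) applies with $k=T$, $\varsigma>T$ and $|Z_T|\le\theta|X_T|$. With (11.3),
$$2\iota^2K_0e^{(\mu+\iota)(T-1)}\le\Lambda|Z_T|\le\Lambda\theta|X_T|\le\Lambda\theta e^{(\mu+\iota/4)T}N_0 .$$
Hence $e^{3\iota T/4}\le C'N_0$ with $C'=\Lambda\theta e^{\mu+\iota}/(2\iota^2K_0)$, which does not depend on $N_0$. But $e^{3\iota T/4}\ge N_0^{3/2}$ by the choice of $T$. This is impossible for $N_0$ large.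

**Step 9: the difference cannot catch up.** Let $k=\kappa-1\in[0,T-1]$. By the Claim the coupled path on $[\kappa-1,\kappa+1]$ satisfies (H$_\iota$). By Steps 3 and 4 both $X$ and $X'$ are $\eta$-paths there, with $R(X_{\kappa-1}),R(X'_{\kappa-1})\ge\mu-\varepsilon$ and $R(X_{\kappa+1}),R(X'_{\kappa+1})\le\mu+\varepsilon$. Lemma 9(b) gives $|Z_\kappa|<\theta|X_\kappa|$, contradicting the definition of $\kappa$.

So the hypothesis of Section 8 is false: $p\equiv0$, i.e. $\tau<\infty$ almost surely for every $m\ge2$ and every starting configuration with $c=m$. By the reduction in Section 3, together with Lemma 2 for the last sentence, the Theorem is proved, and with it the conjecture. $\blacksquare$
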